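\title{Relatively spectral homomorphisms with dense range induce isomorphisms in $K$-theory}

\begin{abstract}
A unital continuous homomorphism $\phi\colon\mathcal A\to\mathcal B$ of unital Banach algebras is relatively spectral if it preserves the spectrum of every element of some dense subalgebra of $\mathcal A$. We prove that a relatively spectral homomorphism with dense range induces isomorphisms $K_i(\mathcal A)\cong K_i(\mathcal B)$ for $i=0,1$, which answers a question of Xue. In fact $\mathrm{GL}_n(\mathcal A)\to\mathrm{GL}_n(\mathcal B)$ is a homotopy equivalence for every $n$, and the connected and general stable ranks of $\mathcal A$ and $\mathcal B$ agree. The hypothesis concerns only $1\times1$ matrices, but it controls left-invertible columns of every length; one passes from columns to invertible matrices by a fibration and Bott periodicity.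
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathcal A$ and $\mathcal B$ be unital complex Banach algebras and let $\phi\colon\mathcal A\to\mathcal B$ be a continuous homomorphism with $\phi(1)=1$. Write $\operatorname{sp}_{\mathcal A}(a)$ for the spectrum of $a$ in $\mathcal A$. Since $\phi$ maps invertible elements to invertible elements, $\operatorname{sp}_{\mathcal B}(\phi(a))\subset\operatorname{sp}_{\mathcal A}(a)$ for every $a$. The following three properties say, with different scope, that conversely invertibility in $\mathcal A$ can be tested in $\mathcal B$. The map $\phi$ is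
\begin{itemize}
\item \emph{spectral} if $\operatorname{sp}_{\mathcal B}(\phi(a))=\operatorname{sp}_{\mathcal A}(a)$ for all $a\in\mathcal A$;
\item \emph{relatively spectral} (to $X$) if there is a dense subalgebra $X$ of $\mathcal A$ such that $\operatorname{sp}_{\mathcal B}(\phi(x))=\operatorname{sp}_{\mathcal A}(x)$ for all $x\in X$;
\item \emph{completely relatively spectral} if there is a dense subalgebra $X$ of $\mathcal A$ such that, for every $n\ge1$, the amplification $\phi_n\colon\mathrm M_n(\mathcal A)\to\mathrm M_n(\mathcal B)$, $(a_{ij})\mapsto(\phi(a_{ij}))$, is relatively spectral to $\mathrm M_n(X)$.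
\end{itemize}

Topological $K$-theory is built from invertible matrices. Let $\mathrm{GL}_n(\mathcal A)$ be the group of invertible elements of $\mathrm M_n(\mathcal A)$ and $\mathrm{GL}_n^0(\mathcal A)$ the connected component of the identity in it. Then
\[
K_1(\mathcal A)=\varinjlim_n \mathrm{GL}_n(\mathcal A)/\mathrm{GL}_n^0(\mathcal A),
\]
where the direct limit is taken along the maps $[g]\mapsto[\operatorname{diag}(g,1)]$, and
\[
K_0(\mathcal A)=K_1\bigl((S\mathcal A)^+\bigr),\qquad (S\mathcal A)^+=\{f\in C([0,1],\mathcal A): f(0)=f(1)\in\mathbb C1\}.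
\]
Applying $\phi$ to entries and to values gives homomorphisms $\phi_*\colon K_i(\mathcal A)\to K_i(\mathcal B)$, $i=0,1$.

If $\phi$ has dense range and detects invertibility, then invertible matrices over $\mathcal B$, and paths of them, should be approximable by invertible ones over $\mathcal A$, and one expects $\phi_*$ to be an isomorphism. Two results of this kind are known: $\phi_*$ is an isomorphism for $i=0,1$ if $\phi$ is spectral with dense range, and, by a theorem of B.~Nica, if $\phi$ is completely relatively spectral with dense range. Except for some special cases listed by Nica, it is not known in general whether a relatively spectral homomorphism is completely relatively spectral. This leaves the following question, raised by Xue \cite{Xue}.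

\begin{quote}
\emph{Does every relatively spectral unital continuous homomorphism $\phi\colon\mathcal A\to\mathcal B$ with dense range induce isomorphisms $K_i(\mathcal A)\to K_i(\mathcal B)$ for $i=0,1$?}
\end{quote}

The answer is yes.

\begin{theorem}\label{thm:K}
Let $\phi\colon\mathcal A\to\mathcal B$ be a unital continuous homomorphism of unital Banach algebras that is relatively spectral and has dense range. Then $\phi_*\colon K_i(\mathcal A)\to K_i(\mathcal B)$ is an isomorphism for $i=0,1$.
\end{theorem}

The isomorphism already holds before passing to the direct limit. For $n\ge1$ let $\mathrm{Lc}_n(\mathcal A)\subset\mathcal A^n$ be the set of \emph{left-invertible columns}, that is, of columns $u$ for which there is a row $v$ of length $n$ with $vu=1$. The group $\mathrm{GL}_n(\mathcal A)$ acts on $\mathrm{Lc}_n(\mathcal A)$ by multiplication, because $vu=1$ gives $(vg^{-1})(gu)=1$. The \emph{connected stable rank} $\operatorname{csr}(\mathcal A)$ is the least $n\ge1$ such that $\mathrm{GL}^0_m(\mathcal A)$ acts transitively on $\mathrm{Lc}_m(\mathcal A)$ for all $m\ge n$, and is $\infty$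 if there is no such $n$. The \emph{general stable rank} $\operatorname{gsr}(\mathcal A)$ is defined in the same way with $\mathrm{GL}_m(\mathcal A)$ in place of $\mathrm{GL}^0_m(\mathcal A)$.

\begin{theorem}\label{thm:GL}
Let $\phi$ be as in Theorem~\ref{thm:K}. For every $n\ge1$:
\begin{enumerate}
\item[(a)] $\phi_n\colon\mathrm{GL}_n(\mathcal A)\to\mathrm{GL}_n(\mathcal B)$ is a homotopy equivalence. In particular $\pi_k(\mathrm{GL}_n(\mathcal A))\cong\pi_k(\mathrm{GL}_n(\mathcal B))$ for all $k\ge0$.
\item[(b)] The map $\mathrm{Lc}_n(\mathcal A)\to\mathrm{Lc}_n(\mathcal B)$ that applies $\phi$ to each entry is a homotopy equivalence, and it induces a bijection of orbit sets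
\[
\mathrm{Lc}_n(\mathcal A)/\mathrm{GL}_n(\mathcal A)\to\mathrm{Lc}_n(\mathcal B)/\mathrm{GL}_n(\mathcal B).
\]
Consequently $\operatorname{csr}(\mathcal A)=\operatorname{csr}(\mathcal B)$ and $\operatorname{gsr}(\mathcal A)=\operatorname{gsr}(\mathcal B)$.
\item[(c)] $\mathrm{GL}_n(\mathcal A)$ is dense in the open set $U_n=\phi_n^{-1}(\mathrm{GL}_n(\mathcal B))\subset\mathrm M_n(\mathcal A)$, and the inclusion $\mathrm{GL}_n(\mathcal A)\subset U_n$ is a homotopy equivalence.
\end{enumerate}
\end{theorem}

The proof does not decide whether relatively spectral implies completely relatively spectral; both theorems hold without that. If $\phi_n$ is relatively spectral to $\mathrm M_n(X)$, then $\mathrm M_n(X)\cap U_n$ is a dense subset of $U_n$ contained in $\mathrm{GL}_n(\mathcal A)$. Part (c) says that the resulting density of $\mathrm{GL}_n(\mathcal A)$ in $U_n$ holds in any case.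

Finally, when the range is dense, relative spectrality follows from a one-sided condition near the unit.

\begin{theorem}\label{thm:weak}
Let $\psi\colon\mathcal A\to\mathcal B$ be a unital continuous homomorphism of unital Banach algebras with dense range, let $Y\subset\mathcal A$ be a dense subalgebra with $1\in Y$, and let $\varepsilon>0$ be such that every $x\in Y$ with $\|\psi(x)-1\|<\varepsilon$ is left invertible in $\mathcal A$. Then $\psi$ is relatively spectral to $Y$, so Theorems~\ref{thm:K} and~\ref{thm:GL} hold for $\psi$.
\end{theorem}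

Section~\ref{sec:hyp} examines the hypotheses on examples. Section~\ref{sec:columns} contains the algebraic observation on columns that drives the proof, and Section~\ref{sec:small} shows the whole method by hand for matrices of sizes one and two. Sections~\ref{sec:approx} and~\ref{sec:fibration} turn the method into an induction on $n$ for all homotopy groups. The induction yields everything except surjectivity on $\pi_0(\mathrm{GL}_n)$. Section~\ref{sec:K} obtains Theorem~\ref{thm:K} from Bott periodicity, and Section~\ref{sec:unstable} uses Theorem~\ref{thm:K} to recover the missing surjectivity and to prove Theorem~\ref{thm:GL}. Section~\ref{sec:weak} proves Theorem~\ref{thm:weak}.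

\subsection*{Conventions}
All algebras are complex. We assume $\mathcal A\ne0$ and $\mathcal B\neq0$. Nothing is lost: if $\mathcal A=0$ then $\mathcal B=0$ because $\phi$ is unital, and if $\mathcal B=0$ then $0\in X$ has empty spectrum in $\mathcal A$ (in Theorem~\ref{thm:weak}, $0\in Y$ is left invertible), so $\mathcal A=0$. After passing to equivalent norms, which affects only the value of $\varepsilon$ in Theorem~\ref{thm:weak}, we have $\|1\|=1$. A rectangular matrix is normed by the sum of the norms of its entries; then $\|ab\|\le\|a\|\,\|b\|$ whenever the product is defined, and $1+y$ is invertible in $\mathrm M_n(\mathcal A)$ if $\|y\|<1$, by the Neumann series. We write $\phi$ also for the entrywise action on rectangular matrices, so that $\phi(ab)=\phi(a)\phi(b)$. Open subsets of Banach spaces are locally path connected, so their components are open and are path components. In particular $\mathrm{GL}^0_n(\mathcal A)$ is an open normal subgroup and $\pi_0(\mathrm{GL}_n(\mathcal A))=\mathrm{GL}_n(\mathcal A)/\mathrm{GL}_n^0(\mathcal A)$ is a group. The distance from a compact subset of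 an open set $V$ to the complement of $V$ is positive, and is $+\infty$ if the complement is empty.

\section{The hypotheses on examples}\label{sec:hyp}

From now on, up to Section~\ref{sec:unstable}, $\phi\colon\mathcal A\to\mathcal B$ is unital, continuous, has dense range, and is relatively spectral to the dense subalgebra $X$. Then $\phi(X)$ is dense in $\phi(\mathcal A)$, hence in $\mathcal B$. Of relative spectrality we use only the statement about the point $0$:
\begin{equation}\label{eq:star}
x\in X,\ \ \phi(x)\in\mathrm{GL}_1(\mathcal B)\quad\Longrightarrow\quad x\in\mathrm{GL}_1(\mathcal A).\tag{$\ast$}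
\end{equation}
This loses nothing. Since $\operatorname{sp}(x+\lambda)=\operatorname{sp}(x)+\lambda$ in both algebras, $\phi$ is also relatively spectral to $X+\mathbb C1$; and when $1\in X$, applying \eqref{eq:star} to the elements $x-\lambda$ gives relative spectrality back.

The spectrum of a limit can be much larger than the spectra of the approximating elements, so \eqref{eq:star} does not pass from $X$ to its closure.

\begin{example}[relatively spectral, not spectral]\label{ex:shift}
For an integer $j\ge1$ let $\nu(j)$ be the exponent of $2$ in $j$. On $\ell^2$ with basis $\delta_1,\delta_2,\dots$ define $S_k$, $k\ge0$, by $S_k\delta_j=\delta_{j+1}$ if $\nu(j)=k$ and $S_k\delta_j=0$ otherwise; then $\|S_k\|=1$. A product of $2^{m+1}$ operators from $S_0,\dots,S_m$ is zero, because among $2^{m+1}$ consecutive integers one has $\nu\geq m+1$. Hence every element of the algebra $N$ spanned by the nonempty words in the $S_k$ is nilpotent. Let $X=\mathbb C1+N$, let $\mathcal A$ be the norm closure of $X$, and let $\phi(a)=\langle a\delta_1,\delta_1\rangle\in\mathbb C$. Then $\phi(\lambda+y)=\lambda$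 for $y\in N$, so $\phi$ is multiplicative on $X$ and by continuity on $\mathcal A$, and $\operatorname{sp}_{\mathcal A}(\lambda+y)=\{\lambda\}$ since $y$ is nilpotent. Thus $\phi\colon\mathcal A\to\mathbb C$ is onto and relatively spectral. Now let $W=\sum_{k\ge0}2^{-k}S_k\in\mathcal A$. Then $W^n\delta_1=2^{-\nu(n!)}\delta_{n+1}$ and $\nu(n!)=\sum_{i\ge1}\lfloor n/2^i\rfloor\le n$, so $\|W^n\|\ge2^{-n}$ and the spectral radius of $W$ is at least $1/2$, while $\phi(W)=0$. For $\mu\neq0$ in $\operatorname{sp}_{\mathcal A}(W)$ the element $\mu-W$ lies in $U_1$ but not in $\mathrm{GL}_1(\mathcal A)$.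
\end{example}

So $\mathrm{GL}_1(\mathcal A)$ can be a proper subset of $U_1=\phi^{-1}(\mathrm{GL}_1(\mathcal B))$, and the approximation arguments must steer around the difference. The more serious difficulty is the passage to matrices.

If $\mathcal A$ is commutative, the determinant removes it. Then $\mathcal B$ is commutative too, being the closure of $\phi(\mathcal A)$, and we may take $1\in X$. For $x\in\mathrm M_n(X)$ and $\lambda\in\mathbb C$ the element $\det(x-\lambda)$ lies in $X$, and a matrix over a commutative ring is invertible if and only if its determinant is. By \eqref{eq:star}, $\phi$ is completely relatively spectral, and Nica's theorem answers the question positively. This suggests the answer yes. In the noncommutative case the natural substitute for the determinant is elimination: if $a$ is invertible, then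
\[
\begin{pmatrix}a&b\\c&d\end{pmatrix}=\begin{pmatrix}1&0\\ca^{-1}&1\end{pmatrix}\begin{pmatrix}a&0\\0&d-ca^{-1}b\end{pmatrix}\begin{pmatrix}1&a^{-1}b\\0&1\end{pmatrix},
\]
so the matrix is invertible if and only if $d-ca^{-1}b$ is. A spectral homomorphism can test this element. A relatively spectral one cannot be asked to, because $a^{-1}$ need not lie in $X$ when $a,b,c,d$ do.

Neither hypothesis of Theorem~\ref{thm:K} can be dropped. Both examples use $K_1(C(S^1))=\mathbb Z$; it suffices to know that the winding number of the determinant is a homomorphism $K_1(C(S^1))\to\mathbb Z$ sending the class of the function $z$ to $1$.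

\begin{example}[dense range is needed]\label{ex:dense}
The inclusion $\mathbb C\to C(S^1)$ of the constants is spectral. But $K_1(\mathbb C)=0$, since each $\mathrm{GL}_n(\mathbb C)$ is connected, and $K_1(C(S^1))\neq0$.
\end{example}

\begin{example}[relative spectrality is needed]\label{ex:disc}
Let $\overline{\mathbb D}$ be the closed unit disc. The restriction $C(\overline{\mathbb D})\to C(S^1)$ is onto, but $K_1(C(\overline{\mathbb D}))=0$, because $f(tz)$, $0\le t\le1$, joins an invertible matrix function $f$ to a constant. Here \eqref{eq:star} fails for every dense subalgebra $X$: if $x\in X$ satisfies $|x(z)-z|<1$ on $\overline{\mathbb D}$, then $x$ has no zero on $S^1$ and winding number $1$ there, so $x$ has a zero in the disc.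
\end{example}

\section{Left-invertible columns}\label{sec:columns}

Invertibility of a matrix $x\in\mathrm M_n(X)$ could be tested by multiplying with an approximate inverse $y\in \mathrm M_n(X)$, but the product $yx$ is again an $n\times n$ matrix, about which \eqref{eq:star} says nothing. A row times a column, however, is a single element, and it lies in $X$. This is the reason to work with columns.

\begin{lemma}[column test]\label{lem:test}
If $u\in X^n$ and $\phi(u)\in\mathrm{Lc}_n(\mathcal B)$, then $u\in\mathrm{Lc}_n(\mathcal A)$.
\end{lemma}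

\begin{proof}
Let $w$ be a row over $\mathcal B$ with $w\phi(u)=1$. Since $\phi(X)$ is dense in $\mathcal B$, there is a row $v$ with entries in $X$ and $\|\phi(v)-w\|\,\|\phi(u)\|<1$. Then $\|\phi(vu)-1\|=\|(\phi(v)-w)\phi(u)\|<1$, so $\phi(vu)$ is invertible. The element $vu=\sum_i v_iu_i$ lies in $X$ because $X$ is an algebra. By \eqref{eq:star}, $vu$ is invertible in $\mathcal A$, and $(vu)^{-1}v$ is a left inverse of $u$.
\end{proof}

This is the only place where $X$ has to be closed under products. The next two lemmas hold in every nonzero unital Banach algebra and relate columns to invertible matrices. The first says that nearby left-invertible columns differ by an explicit invertible matrix.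

\begin{lemma}\label{lem:move}
Let $u_0\in\mathrm{Lc}_n(\mathcal A)$ and $v_0u_0=1$. For $u\in\mathcal A^n$ with $\|u-u_0\|<\|v_0\|^{-1}$ the matrix
\[
s(u)=1+(u-u_0)v_0\in\mathrm M_n(\mathcal A)
\]
lies in $\mathrm{GL}_n^0(\mathcal A)$, depends continuously on $u$, and satisfies $s(u)u_0=u$ and $s(u_0)=1$. Consequently $\mathrm{Lc}_n(\mathcal A)$ is open in $\mathcal A^n$, the $\mathrm{GL}_n(\mathcal A)$-orbits in $\mathrm{Lc}_n(\mathcal A)$ are open and closed, and the $\mathrm{GL}_n^0(\mathcal A)$-orbits are exactly the components of $\mathrm{Lc}_n(\mathcal A)$.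
\end{lemma}

\begin{proof}
We have $s(u)u_0=u_0+(u-u_0)v_0u_0=u$. Since $\|(u-u_0)v_0\|<1$, the matrices $1+t(u-u_0)v_0$, $0\le t\le1$, form a path of invertibles from $1$ to $s(u)$. So a ball around $u_0$ lies in the $\mathrm{GL}_n^0(\mathcal A)$-orbit of $u_0$. This shows that $\mathrm{Lc}_n(\mathcal A)$ and the orbits of both groups are open in $\mathcal A^n$. The complement of an orbit is a union of orbits, so orbits are also closed in $\mathrm{Lc}_n(\mathcal A)$. A $\mathrm{GL}^0_n(\mathcal A)$-orbit is connected, open and closed, hence a component.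
\end{proof}

Let $e_n=(0,\dots,0,1)^T\in\mathrm{Lc}_n(\mathcal A)$. The last column of a matrix $a$ is $ae_n$.

\begin{lemma}\label{lem:block}
Let $n\ge2$. The matrices $a\in\mathrm M_n(\mathcal A)$ with $ae_n=e_n$ are those of the form $\begin{pmatrix}g&0\\ r&1\end{pmatrix}$ with $g\in\mathrm M_{n-1}(\mathcal A)$ and $r$ a row of length $n-1$. Such a matrix is invertible if and only if $g$ is. The stabilizer $H_n(\mathcal A)$ of $e_n$ in $\mathrm{GL}_n(\mathcal A)$ deformation retracts onto the subgroup $\{\operatorname{diag}(g,1):g\in\mathrm{GL}_{n-1}(\mathcal A)\}$.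
\end{lemma}

\begin{proof}
The first statement is the description of the last column. In the factorization
\[
\begin{pmatrix}g&0\\ r&1\end{pmatrix}=\begin{pmatrix}g&0\\0&1\end{pmatrix}\begin{pmatrix}1&0\\ r&1\end{pmatrix}
\]
the second factor is invertible, its inverse being obtained by replacing $r$ with $-r$. The first factor is invertible if and only if $g$ is, since the upper left block of an inverse of $\operatorname{diag}(g,1)$ is an inverse of $g$. Replacing $r$ by $tr$, $1\ge t\ge0$, gives the deformation retraction.
\end{proof}

\section{Matrices of sizes one and two}\label{sec:small}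

We show by hand that $\pi_0(\mathrm{GL}_n(\mathcal A))\to\pi_0(\mathrm{GL}_n(\mathcal B))$ is bijective for $n=1$ and injective for $n=2$. All ingredients of the general proof appear, and so does the point at which they no longer suffice.

\subsection*{Polygonal paths}
Let $(W,V,D)$ be one of the triples
\[
(\mathrm{GL}_1(\mathcal A),\,\mathrm{GL}_1(\mathcal B),\,X),\qquad(\mathrm{Lc}_2(\mathcal A),\,\mathrm{Lc}_2(\mathcal B),\,X^2).
\]
In both cases $W$ and $V$ are open, $D$ is a dense linear subspace, $\phi(D)$ is dense, and an element of $D$ whose image lies in $V$ belongs to $W$, by \eqref{eq:star} or Lemma~\ref{lem:test}. We claim: \emph{if $a_0,a_1\in W$, $(\beta_t)_{0\le t\le 1}$ is a path in $V$ from $\phi(a_0)$ to $\phi(a_1)$, and $\varepsilon>0$, then there is a path $(u_t)$ in $W$ from $a_0$ to $a_1$ with $\|\phi(u_t)-\beta_t\|<\varepsilon$ for all $t$.}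

We may assume that $\varepsilon$ is less than the distance from the path to the complement of $V$. Choose $0=t_0<\dots<t_N=1$, $N\ge3$, such that $\beta$ oscillates by less than $\varepsilon/3$ on each $[t_i,t_{i+1}]$. Put $x_0=a_0$ and $x_N=a_1$. Choose $x_1\in D$ so close to $a_0$ that the segment $[a_0,x_1]$ lies in $W$ and $\|\phi(x_1)-\beta_0\|<\varepsilon/3$, and $x_{N-1}\in D$ so close to $a_1$ that $[x_{N-1},a_1]$ lies in $W$ and $\|\phi(x_{N-1})-\beta_1\|<\varepsilon/3$. For $1<i<N-1$ choose $x_i\in D$ with $\|\phi(x_i)-\beta_{t_i}\|<\varepsilon/3$. Then $\|\phi(x_i)-\beta_{t_i}\|<2\varepsilon/3$ for all $i$. Let $u$ be the path with $u_{t_i}=x_i$ that is affine on each $[t_i,t_{i+1}]$. For $t\in[t_i,t_{i+1}]$ both $\phi(x_i)$ and $\phi(x_{i+1})$ are within $\varepsilon$ of $\beta_t$, hence so is $\phi(u_t)$, and $\phi(u_t)\in V$. The inner segments lie in $D$, because $D$ is linear, and therefore in $W$. The two end segments lie in $W$ by construction.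

\subsection*{Size one}
The claim for the first triple is injectivity on $\pi_0(\mathrm{GL}_1)$. For surjectivity, given $b\in\mathrm{GL}_1(\mathcal B)$, choose $x\in X$ with $\phi(x)$ in a ball around $b$ contained in $\mathrm{GL}_1(\mathcal B)$. Then $x$ is invertible by \eqref{eq:star}, and $\phi(x)$ is in the component of $b$.

\subsection*{Size two}
Let $g\in\mathrm{GL}_2(\mathcal A)$ and let $(b_t)$ be a path in $\mathrm{GL}_2(\mathcal B)$ from $1$ to $\phi(g)$. We want a path from $1$ to $g$. A polygonal approximation of $(b_t)$ with vertices in $\mathrm M_2(X)$ is not known to consist of invertible matrices, so we approximate only the last column.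

\emph{Approximate the column.} Let $M=\max_t\|b_t^{-1}\|$. The claim for the second triple gives a path $(u_t)$ in $\mathrm{Lc}_2(\mathcal A)$ from $e_2$ to $ge_2$ with $\|\phi(u_t)-b_te_2\|<1/M$.

\emph{Complete the column to a matrix.} By compactness there is a subdivision $0=t_0<\dots<t_N=1$ such that each arc $\{u_t:t_i\le t\le t_{i+1}\}$ lies in the domain of a map $s_i$ as in Lemma~\ref{lem:move}, centered at some column $u^{(i)}$. Put $g_0=1$ and, recursively, $g_t=s_i(u_t)\,s_i(u_{t_i})^{-1}g_{t_i}$ for $t\in[t_i,t_{i+1}]$. If $g_{t_i}e_2=u_{t_i}$, then $g_te_2=s_i(u_t)u^{(i)}=u_t$. So $(g_t)$ is a path in $\mathrm{GL}_2(\mathcal A)$ starting at $1$ with last column $u_t$.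

\emph{Reduce to size one.} Since $g_1e_2=ge_2$, Lemma~\ref{lem:block} gives $g^{-1}g_1=\begin{pmatrix}a&0\\ r&1\end{pmatrix}$ with $a\in\mathrm{GL}_1(\mathcal A)$. Let $c_t=b_t^{-1}\phi(g_t)$. Then
\[
\|c_te_2-e_2\|=\|b_t^{-1}(\phi(u_t)-b_te_2)\|<1,
\]
so by Lemma~\ref{lem:move} with $u_0=e_2$ and $v_0=e_2^T$ the matrix $\sigma_t=1+(c_te_2-e_2)e_2^T$ is invertible and $\sigma_te_2=c_te_2$. Hence $d_t=\sigma_t^{-1}c_t$ is a path in $H_2(\mathcal B)$. At the ends $c_0=1$ and $c_1=\phi(g^{-1}g_1)$ fix $e_2$, so $\sigma_0=\sigma_1=1$, $d_0=1$ and $d_1=\phi(g^{-1}g_1)$. The upper left entries of $d_t$ form a path in $\mathrm{GL}_1(\mathcal B)$ from $1$ to $\phi(a)$. By the case of size one, $a\in\mathrm{GL}_1^0(\mathcal A)$. Therefore $g^{-1}g_1\in\mathrm{GL}_2^0(\mathcal A)$, and since $g_1\in\mathrm{GL}_2^0(\mathcal A)$, also $g\in\mathrm{GL}_2^0(\mathcal A)$. The group homomorphism $\pi_0(\mathrm{GL}_2(\mathcal A))\to\pi_0(\mathrm{GL}_2(\mathcal B))$ has trivial kernel.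

\subsection*{Where the method stops}
Try to prove surjectivity in the same way. Given $b\in\mathrm{GL}_2(\mathcal B)$, choose $x\in X^2$ with $\phi(x)$ close to $be_2$; then $x\in\mathrm{Lc}_2(\mathcal A)$. To continue we need an invertible matrix over $\mathcal A$ with last column $x$, and now there is no path from $e_2$ to $x$ along which to build it. In general a left-invertible column need not be the last column of an invertible matrix. For the algebra of bounded operators on $\mathcal H=\ell^2$, an isomorphism $u\colon\mathcal H\to\mathcal H^2$ is a left-invertible column; for any column $u'$ and any $\eta\ne0$ there is $\xi$ with $u\xi=-u'\eta$, so the matrix with columns $u',u$ is not injective. The difficulty is absent for loops and spheres based at $1$, and Bott periodicity will let us replace $\pi_0$ by $\pi_2$.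

\section{An approximation lemma}\label{sec:approx}

The polygonal construction has to be done with parameters in a ball instead of an interval. Let $\mathbb D^k$ be the closed unit ball of $\mathbb R^k$, with Euclidean norm $|t|$, and let $S^{k-1}$ be its boundary. Elements of $\pi_k(W,w)$, $k\geq1$, are homotopy classes rel $S^{k-1}$ of maps $\mathbb D^k\to W$ sending $S^{k-1}$ to $w$, or based homotopy classes of based maps $S^k\to W$; a based map $S^k\to W$ represents the trivial element if and only if it extends to $\mathbb D^{k+1}$. A continuous map $W\to V$ is a \emph{weak homotopy equivalence} if it is bijective on $\pi_0$ and on $\pi_k$ for all $k\ge1$ and all base points in $W$.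

Partitions of unity take the place of polygons.

\begin{lemma}\label{lem:pou}
Let $T\colon E\to F$ be a bounded linear map of Banach spaces, $D\subset E$ a linear subspace with $T(D)$ dense in $F$, $K$ a compact metric space, $y\colon K\to F$ continuous, and $\varepsilon>0$. There is a continuous $z\colon K\to E$ with $z(K)\subset D$ and $\|Tz(t)-y(t)\|<\varepsilon$ for all $t\in K$.
\end{lemma}

\begin{proof}
Cover $K$ by finitely many nonempty open sets $O_i$ on which $y$ oscillates by less than $\varepsilon/2$. Choose $t_i\in O_i$, elements $d_i\in D$ with $\|Td_i-y(t_i)\|<\varepsilon/2$, and a partition of unity $(p_i)$ subordinate to $(O_i)$. For $z=\sum_ip_id_i$ we have $\|Tz(t)-y(t)\|\le\sum_ip_i(t)\|Td_i-y(t)\|<\varepsilon$, since $\|Td_i-y(t)\|<\varepsilon$ whenever $p_i(t)\ne0$. The values of $z$ lie in $D$ because $D$ is linear.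
\end{proof}

\begin{lemma}\label{lem:approx}
Let $T\colon E\to F$ be a bounded linear map of Banach spaces with dense range, $D\subset E$ a dense linear subspace, and $W\subset E$, $V\subset F$ open sets with
\[
T(W)\subset V\qquad\text{and}\qquad D\cap T^{-1}(V)\subset W.
\]
Then $T\colon W\to V$ is a weak homotopy equivalence.
\end{lemma}

A dense subset $D$ would not do: for $T$ the identity of $\mathbb C$, $V=\mathbb C$ and $W=D=\mathbb C\setminus\{0\}$ all other hypotheses hold.

\begin{proof}
Surjectivity on $\pi_0$: given $f\in V$, the dense set $T(D)$ contains a point $Td$ in a ball around $f$ contained in $V$. Then $d\in D\cap T^{-1}(V)\subset W$, and $Td$ is in the component of $f$. Everything else follows from one relative lifting property.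

\begin{quote}
(L)\quad Let $k\ge1$ and let $f\colon\mathbb D^k\to V$ and $g\colon S^{k-1}\to W$ be continuous with $Tg=f|_{S^{k-1}}$. Then there is a continuous $h\colon\mathbb D^k\to W$ with $h|_{S^{k-1}}=g$ and $Th\simeq f$ in $V$ rel $S^{k-1}$.
\end{quote}

Indeed, the case $k=1$ says that two points of $W$ whose images are joined by a path in $V$ are joined by a path in $W$, which is injectivity on $\pi_0$. For $k\ge1$, (L) with $g$ the constant map $w$ is surjectivity on $\pi_k(W,w)$. If $g\colon S^k\to W$ is a based map and $Tg$ is trivial in $\pi_k$, then $Tg$ extends to $\mathbb D^{k+1}\to V$, so by (L) $g$ extends to $\mathbb D^{k+1}\to W$; thus the homomorphism $T_*$ on $\pi_k$ has trivial kernel.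

We prove (L) in two steps. The boundary values $g$ need not lie in $D$, so we cannot approximate by a $D$-valued map at once. We first find a map $h'$ into the open set $U=T^{-1}(V)\supset W$ with the right boundary values, and then move it into $D$ away from the boundary.

\emph{Step 1.} Extend $g$ to a continuous map $\tilde g\colon\mathbb D^k\to E$ by $\tilde g(t)=|t|\,g(t/|t|)$ and $\tilde g(0)=0$. The map $y=f-T\tilde g$ vanishes on $S^{k-1}$. Let $\varepsilon>0$ be less than the distance from $f(\mathbb D^k)$ to $F\setminus V$. Lemma~\ref{lem:pou}, applied to $T$ and the subspace $E$, gives $z\colon\mathbb D^k\to E$ with $\|Tz-y\|<\varepsilon$ pointwise. Choose $\eta\in(0,1)$ with $\|y(t)\|<\varepsilon$ for $|t|\ge1-\eta$, and put $\chi(t)=\min\{1,(1-|t|)/\eta\}$ and $h'=\tilde g+\chi z$. Then $h'|_{S^{k-1}}=g$ and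
\[
Th'-f=\chi Tz-y=\chi\,(Tz-y)+(1-\chi)(-y).
\]
For $|t|\ge1-\eta$ this is a convex combination of two vectors of norm less than $\varepsilon$, and for $|t|\le1-\eta$ it equals $Tz-y$. So $\|Th'-f\|<\varepsilon$ pointwise. The straight-line homotopy from $Th'$ to $f$ stays within $\varepsilon$ of $f$, hence in $V$, and is stationary on $S^{k-1}$. In particular $h'(\mathbb D^k)\subset U$.

\emph{Step 2.} The open set $(h')^{-1}(W)$ contains $S^{k-1}$, so it contains $C=\{t:|t|\ge1-\delta\}$ for some $\delta\in(0,1)$. Let $\varepsilon'>0$ be less than the distance from $h'(C)$ to $E\setminus W$ and the distance from $h'(\mathbb D^k)$ to $E\setminus U$. Lemma~\ref{lem:pou}, applied to the identity of $E$ and the subspace $D$, gives $h''\colon\mathbb D^k\to E$ with values in $D$ and $\|h''-h'\|<\varepsilon'$ pointwise. Then $h''(\mathbb D^k)\subset D\cap U\subset W$. Put $\lambda(t)=\min\{1,(1-|t|)/\delta\}$ and $h=(1-\lambda)h'+\lambda h''$. On $C$ the map $h$ is within $\varepsilon'$ of $h'$, so its values lie in $W$; off $C$ it equals $h''$, whose values lie in $W$; and $h|_{S^{k-1}}=g$. The straight-line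 homotopy from $h'$ to $h$ stays within $\varepsilon'$ of $h'$, hence in $U$, and is stationary on $S^{k-1}$. Applying $T$ gives $Th\simeq Th'\simeq f$ in $V$ rel $S^{k-1}$.
\end{proof}

\begin{proposition}\label{prop:base}
The maps $\phi\colon\mathrm{GL}_1(\mathcal A)\to\mathrm{GL}_1(\mathcal B)$ and $\phi\colon\mathrm{Lc}_n(\mathcal A)\to\mathrm{Lc}_n(\mathcal B)$, $n\ge1$, are weak homotopy equivalences.
\end{proposition}

\begin{proof}
For the first map apply Lemma~\ref{lem:approx} to $\phi\colon\mathcal A\to\mathcal B$ with $D=X$; the condition $D\cap T^{-1}(V)\subset W$ is \eqref{eq:star}. For the others apply it to $\phi\colon\mathcal A^n\to\mathcal B^n$ with $D=X^n$. The sets $\mathrm{Lc}_n$ are open by Lemma~\ref{lem:move}, $vu=1$ implies $\phi(v)\phi(u)=1$, and the condition $D\cap T^{-1}(V)\subset W$ is Lemma~\ref{lem:test}.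
\end{proof}

\section{The fibration by the last column}\label{sec:fibration}

In Section~\ref{sec:small} a path of columns was completed to a path of matrices, and the remaining discrepancy was measured in a matrix group of smaller size. The long exact sequence of a fibration does this bookkeeping in all dimensions.

Recall that $p\colon P\to Q$ is a \emph{Serre fibration} if every homotopy $\mathbb D^k\times[0,1]\to Q$, $k\ge0$, can be lifted to $P$ with any prescribed lift of its initial map. Locally trivial fiber bundles are Serre fibrations. For $x_0\in P$ and the fiber $F=p^{-1}(p(x_0))$ there is a sequence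
\[
\cdots\to\pi_k(F)\to\pi_k(P)\to\pi_k(Q)\xrightarrow{\ \partial\ }\pi_{k-1}(F)\to\cdots\to\pi_0(F)\to\pi_0(P)\to\pi_0(Q)
\]
with base points $x_0$ and $p(x_0)$. It is exact in the sense that at every term except the last the image of the incoming map is the set of elements sent to the base class by the outgoing map. The maps between terms $\pi_k$ with $k\ge1$ are group homomorphisms, and the sequence is natural for based maps of fibrations.

\begin{lemma}\label{lem:fibration}
For every nonzero unital Banach algebra $\mathcal A$ and $n\ge1$ the map $p\colon\mathrm{GL}_n(\mathcal A)\to\mathrm{Lc}_n(\mathcal A)$, $p(g)=ge_n$, is a Serre fibration.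
\end{lemma}

\begin{proof}
Let $H$ be the stabilizer of $e_n$ in $\mathrm{GL}_n(\mathcal A)$, let $u_0=g_0e_n$ be a point of the image of $p$, and let $s$ be the map of Lemma~\ref{lem:move}, defined on a ball $O$ around $u_0$. Then $s(u)g_0e_n=u$, and
\[
O\times H\to p^{-1}(O),\qquad(u,h)\mapsto s(u)g_0h,
\]
is a homeomorphism over $O$ with inverse $g\mapsto\bigl(p(g),(s(p(g))g_0)^{-1}g\bigr)$. So $p$ is a locally trivial bundle over its image. The image is an orbit, hence open and closed in $\mathrm{Lc}_n(\mathcal A)$, so a homotopy that starts in it stays in it.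
\end{proof}

For $n\ge2$ the fiber over $e_n$ is $H_n(\mathcal A)$, and by Lemma~\ref{lem:block} the map $g\mapsto\operatorname{diag}(g,1)$ identifies $\pi_k(\mathrm{GL}_{n-1}(\mathcal A))$ with $\pi_k(H_n(\mathcal A))$ for all $k\geq0$. Write $\iota\colon\mathrm{GL}_{n-1}\to\mathrm{GL}_n$ for $g\mapsto\operatorname{diag}(g,1)$. With base points $1$ and $e_n$ we obtain the exact sequence
\begin{equation}\label{eq:les}
\begin{split}
\cdots\to\pi_{k+1}(\mathrm{Lc}_n)&\xrightarrow{\ \partial\ }\pi_k(\mathrm{GL}_{n-1})\xrightarrow{\ \iota_*\ }\pi_k(\mathrm{GL}_n)\xrightarrow{\ p_*\ }\pi_k(\mathrm{Lc}_n)\to\cdots\\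
\cdots\to\pi_1(\mathrm{Lc}_n)&\xrightarrow{\ \partial\ }\pi_0(\mathrm{GL}_{n-1})\xrightarrow{\ \iota_*\ }\pi_0(\mathrm{GL}_n)\xrightarrow{\ p_*\ }\pi_0(\mathrm{Lc}_n)
\end{split}\tag{$E_n$}
\end{equation}
for $\mathcal A$ and for $\mathcal B$. Since $\phi$ is unital, it commutes with $p$ and $\iota$ and preserves the base points, so $\phi_*$ commutes with $\partial$, $\iota_*$ and $p_*$.

\begin{proposition}\label{prop:induction}
For all $n\ge1$ the map $\phi_*\colon\pi_k(\mathrm{GL}_n(\mathcal A),1)\to\pi_k(\mathrm{GL}_n(\mathcal B),1)$ is injective for $k\ge0$ and surjective for $k\ge1$.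
\end{proposition}

\begin{proof}
We use induction on $n$; the case $n=1$ is in Proposition~\ref{prop:base}. Let $n\ge2$ and assume the statement for $n-1$. By Proposition~\ref{prop:base}, $\phi_*$ is bijective on $\pi_k(\mathrm{Lc}_n)$ for all $k\ge0$. The argument is that of the five lemma; we write it out because some terms of \eqref{eq:les} are only pointed sets. Base classes are denoted by $1$.

\emph{Injectivity, $k\ge0$.} The map $\phi_*$ on $\pi_k(\mathrm{GL}_n)$ is a group homomorphism, also for $k=0$, so it suffices to show that $\phi_*\alpha=1$ implies $\alpha=1$. From $\phi_*p_*\alpha=p_*\phi_*\alpha=1$ and injectivity on $\pi_k(\mathrm{Lc}_n)$ we get $p_*\alpha=1$, so $\alpha=\iota_*\gamma$ with $\gamma\in\pi_k(\mathrm{GL}_{n-1}(\mathcal A))$. Now $\iota_*\phi_*\gamma=\phi_*\alpha=1$, so $\phi_*\gamma=\partial\zeta$ with $\zeta\in\pi_{k+1}(\mathrm{Lc}_n(\mathcal B))$. By surjectivity on $\pi_{k+1}(\mathrm{Lc}_n)$ we can write $\zeta=\phi_*\xi$. Then $\phi_*\partial\xi=\partial\zeta=\phi_*\gamma$, and injectivity on $\pi_k(\mathrm{GL}_{n-1})$ gives $\gamma=\partial\xi$. Hence $\alpha=\iota_*\partial\xi=1$.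

\emph{Surjectivity, $k\ge1$.} Let $\beta\in\pi_k(\mathrm{GL}_n(\mathcal B))$ and write $p_*\beta=\phi_*\xi$ with $\xi\in\pi_k(\mathrm{Lc}_n(\mathcal A))$. Then $\phi_*\partial\xi=\partial p_*\beta=1$, and injectivity on $\pi_{k-1}(\mathrm{GL}_{n-1})$ gives $\partial\xi=1$. So $\xi=p_*\alpha$ with $\alpha\in\pi_k(\mathrm{GL}_n(\mathcal A))$. Since $k\ge1$, $p_*$ is a homomorphism, and $p_*\bigl((\phi_*\alpha)^{-1}\beta\bigr)=(\phi_*\xi)^{-1}p_*\beta=1$. Thus $(\phi_*\alpha)^{-1}\beta=\iota_*\gamma'$ with $\gamma'\in\pi_k(\mathrm{GL}_{n-1}(\mathcal B))$, and $\gamma'=\phi_*\gamma$ by surjectivity on $\pi_k(\mathrm{GL}_{n-1})$. Therefore $\beta=\phi_*(\alpha\cdot\iota_*\gamma)$.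
\end{proof}

For $k=0$ the surjectivity argument breaks at the step $\xi=p_*\alpha$: the sequence \eqref{eq:les} ends at $\pi_0(\mathrm{Lc}_n)$, and no further term detects whether a component lies in the image of $p$. This is the obstacle met at the end of Section~\ref{sec:small}.

\section{Proof of Theorem~\ref{thm:K}}\label{sec:K}

We express both $K$-groups through homotopy groups of positive degree, where Proposition~\ref{prop:induction} gives bijections. For a Banach algebra $J$ let $SJ=C_0((0,1),J)$. Let $I^k=[0,1]^k$ with boundary $\partial I^k$. The iterated suspension $S^k\mathcal A$ is the algebra of continuous maps $I^k\to\mathcal A$ vanishing on $\partial I^k$, and its unitization $(S^k\mathcal A)^+$ is the algebra of continuous maps $I^k\to\mathcal A$ that take one and the same value in $\mathbb C1$ at all points of $\partial I^k$. For $k=1$ this is the algebra in the definition of $K_0$.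

\begin{lemma}\label{lem:loops}
For $k\ge1$ and nonzero unital Banach algebras $\mathcal A$ there is a bijection
\[
K_1\bigl((S^k\mathcal A)^+\bigr)\cong\varinjlim_n\pi_k(\mathrm{GL}_n(\mathcal A),1),
\]
natural for unital continuous homomorphisms.
\end{lemma}

\begin{proof}
An element of $\mathrm M_n((S^k\mathcal A)^+)$ is a continuous map $f\colon I^k\to\mathrm M_n(\mathcal A)$ with a constant value $f_\partial\in\mathrm M_n(\mathbb C)$ on $\partial I^k$. An invertible $f$ is pointwise invertible. Conversely let $f$ be pointwise invertible. Then $f_\partial\in\mathrm{GL}_n(\mathbb C)$: otherwise $f_\partial c=0$ for a nonzero $c\in\mathbb C^n$, which is a nonzero column in $\mathcal A^n$ as $\mathcal A\neq0$, and $f_\partial$ would not be invertible in $\mathrm M_n(\mathcal A)$. So the pointwise inverse of $f$, which is continuous, has the boundary value $f_\partial^{-1}\in \mathrm M_n(\mathbb C)$, and $f$ is invertible.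

Let $\Omega^k\mathrm{GL}_n(\mathcal A)$ be the space of continuous maps $I^k\to\mathrm{GL}_n(\mathcal A)$ equal to $1$ on $\partial I^k$, with the uniform metric. Paths in it are homotopies rel $\partial I^k$, so its set of path components is $\pi_k(\mathrm{GL}_n(\mathcal A),1)$. The map
\[
\mathrm{GL}_n\bigl((S^k\mathcal A)^+\bigr)\to\Omega^k\mathrm{GL}_n(\mathcal A)\times\mathrm{GL}_n(\mathbb C),\qquad f\mapsto(ff_\partial^{-1},f_\partial),
\]
is a homeomorphism with inverse $(\omega,\lambda)\mapsto\omega\lambda$. As $\mathrm{GL}_n(\mathbb C)$ is path connected, $\pi_0(\mathrm{GL}_n((S^k\mathcal A)^+))$ is in bijection with $\pi_k(\mathrm{GL}_n(\mathcal A),1)$. These bijections commute with $f\mapsto\operatorname{diag}(f,1)$ and with composition by unital homomorphisms, which fix scalar matrices. Pass to the direct limit.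
\end{proof}

We recall Bott periodicity. For a complex Banach algebra $J$, unital or not, put $K_1(J)=K_1(J^+)$ with $J^+$ the unitization; for unital $J$ this agrees with the definition in Section~\ref{sec:intro}, because $J^+\cong J\oplus\mathbb C$ and $K_1(\mathbb C)=0$. Let $K_0^{\mathrm{id}}(J)$ be the $K_0$-group defined by idempotent matrices. There are isomorphisms
\[
K_1(J)\cong K_0^{\mathrm{id}}(SJ)\quad\text{(suspension)},\qquad K_0^{\mathrm{id}}(J)\cong K_1(SJ)\quad\text{(Bott periodicity)},
\]
natural in $J$ \cite[\S\S8--9]{Blackadar}. The second one, for $J=\mathcal A$, identifies the group $K_0(\mathcal A)$ used here with $K_0^{\mathrm{id}}(\mathcal A)$. The first for $J=\mathcal A$ and the second for $J=S\mathcal A$ combine to a natural isomorphism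
\begin{equation}\label{eq:bott}
K_1(\mathcal A)\cong K_0^{\mathrm{id}}(S\mathcal A)\cong K_1\bigl((S^2\mathcal A)^+\bigr).
\end{equation}
In view of Lemma~\ref{lem:loops} this is periodicity in the form $\varinjlim_n\pi_0(\mathrm{GL}_n(\mathcal A))\cong\varinjlim_n\pi_2(\mathrm{GL}_n(\mathcal A))$, for which see \cite{Wood}.

\begin{proof}[Proof of Theorem~\ref{thm:K}]
By Proposition~\ref{prop:induction}, $\phi_*$ is bijective on $\pi_k(\mathrm{GL}_n)$ for $k=1,2$ and all $n$, hence on the direct limits over $n$. By Lemma~\ref{lem:loops} the homomorphism $K_1((S^k\mathcal A)^+)\to K_1((S^k\mathcal B)^+)$ induced by $\phi$ is bijective for $k=1,2$. For $k=1$ it is $\phi_*$ on $K_0$, by definition. For $k=2$ it corresponds to $\phi_*$ on $K_1$ under the natural isomorphism \eqref{eq:bott}.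
\end{proof}

\begin{remark}
Suppose that in the definition of $(S\mathcal A)^+$ the common value $f(0)=f(1)$ is allowed to be any element of $\mathcal A$, which gives the algebra $C(S^1,\mathcal A)$. The map $f\mapsto(ff(0)^{-1},f(0))$ is then a homeomorphism $\mathrm{GL}_n(C(S^1,\mathcal A))\cong\Omega^1\mathrm{GL}_n(\mathcal A)\times\mathrm{GL}_n(\mathcal A)$. So the map induced by $\phi$ on $K_1(C(S^1,\,\cdot\,))$ is, as a map of sets, the product of the maps on $\varinjlim_n\pi_1(\mathrm{GL}_n)$ and $\varinjlim_n\pi_0(\mathrm{GL}_n)$. Both are bijective, and the conclusion is the same.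
\end{remark}

\section{Proof of Theorem~\ref{thm:GL}}\label{sec:unstable}

Theorem~\ref{thm:K} says that an invertible matrix $b$ over $\mathcal B$ comes from $\mathcal A$, up to homotopy, after adding an identity block. The added block is what the column argument needs: the last column of $\operatorname{diag}(b,1)$ is the base point of the space of columns, so the question of completing a column does not arise. We remove the added rows and columns one at a time.

\begin{lemma}\label{lem:destab}
For all $n\ge1$ the map $\phi_*\colon\pi_0(\mathrm{GL}_n(\mathcal A))\to\pi_0(\mathrm{GL}_n(\mathcal B))$ is surjective.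
\end{lemma}

\begin{proof}
Let $b\in\mathrm{GL}_n(\mathcal B)$ and $b_m=\operatorname{diag}(b,1_m)\in\mathrm{GL}_{n+m}(\mathcal B)$ for $m\ge0$. By Theorem~\ref{thm:K} the class of $b$ in $K_1(\mathcal B)$ is in the image of $\phi_*$. By the definition of the direct limit there are $m\ge0$ and $g\in\mathrm{GL}_{n+m}(\mathcal A)$ with $[\phi(g)]=[b_m]$ in $\pi_0(\mathrm{GL}_{n+m}(\mathcal B))$. We show that if $m\ge1$, the same holds with $m-1$ in place of $m$; iterating down to $m=0$ proves the lemma. Let $N=n+m\ge2$; we use the sequence $(E_N)$.

Since $m\ge1$, we have $b_me_N=e_N$, so $\phi_*p_*[g]=p_*[b_m]$ is the base class. By injectivity on $\pi_0(\mathrm{Lc}_N)$, $p_*[g]$ is the base class, and $[g]=\iota_*[g']$ with $g'\in\mathrm{GL}_{N-1}(\mathcal A)$. The classes $[\phi(g')]$ and $[b_{m-1}]$ agree after applying $\iota_*$ but may differ before, so we correct $g'$. Put $c=\phi(g')\,b_{m-1}^{-1}\in\mathrm{GL}_{N-1}(\mathcal B)$. Then $\iota_*[c]=[\phi(g)][b_m]^{-1}=1$, so $[c]=\partial\zeta$ with $\zeta\in\pi_1(\mathrm{Lc}_N(\mathcal B))$. By surjectivity on $\pi_1(\mathrm{Lc}_N)$, $\zeta=\phi_*\xi$.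 Let $a\in\mathrm{GL}_{N-1}(\mathcal A)$ represent $\partial\xi$. By naturality $[\phi(a)]=\partial\zeta=[c]$, and $g''=a^{-1}g'$ satisfies
\[
[\phi(g'')]=[c]^{-1}[\phi(g')]=[b_{m-1}\phi(g')^{-1}\phi(g')]=[b_{m-1}]
\]
in $\pi_0(\mathrm{GL}_{N-1}(\mathcal B))$.
\end{proof}

Two facts upgrade weak equivalences to homotopy equivalences. Open subsets of Banach spaces have the homotopy type of CW complexes \cite{Palais}, and by Whitehead's theorem a weak homotopy equivalence between spaces of the homotopy type of CW complexes is a homotopy equivalence. Thus \emph{a weak homotopy equivalence between open subsets of Banach spaces is a homotopy equivalence.}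

\begin{proof}[Proof of Theorem~\ref{thm:GL}]
(a) By Proposition~\ref{prop:induction} and Lemma~\ref{lem:destab}, $\phi_n$ is bijective on $\pi_0$ and on $\pi_k$, $k\ge1$, at the base point $1$. For another base point $g$, left multiplications by $g$ and by $\phi(g)$ are homeomorphisms with $\phi(ga)=\phi(g)\phi(a)$, and they reduce the statement to the base point $1$. So $\phi_n$ is a weak homotopy equivalence between open subsets of Banach spaces.

(b) The map on $\mathrm{Lc}_n$ is a weak homotopy equivalence between open subsets of Banach spaces by Proposition~\ref{prop:base} and Lemma~\ref{lem:move}. It induces a map of orbit sets because $\phi(gu)=\phi(g)\phi(u)$. Recall from Lemma~\ref{lem:move} that components of $\mathrm{Lc}_n$ are $\mathrm{GL}^0_n$-orbits. Every $w\in\mathrm{Lc}_n(\mathcal B)$ lies in the component of some $\phi(u)$, hence in its orbit; so the map of orbit sets is onto. Let $u,u'\in\mathrm{Lc}_n(\mathcal A)$ with $\phi(u')=b\phi(u)$, $b\in\mathrm{GL}_n(\mathcal B)$. By (a), $b=b^0\phi(g)$ with $b^0\in\mathrm{GL}_n^0(\mathcal B)$ and $g\in\mathrm{GL}_n(\mathcal A)$. Then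 $\phi(u')=b^0\phi(gu)$ is in the component of $\phi(gu)$, so $u'$ is in the component of $gu$, hence in the orbit of $u$; the map of orbit sets is injective. Finally, $\mathrm{GL}_m^0$ acts transitively on $\mathrm{Lc}_m$ if and only if $\pi_0(\mathrm{Lc}_m)$ is a point, and $\mathrm{GL}_m$ acts transitively if and only if $\mathrm{Lc}_m/\mathrm{GL}_m$ is a point. For each $m$, each of these conditions holds for $\mathcal A$ if and only if it holds for $\mathcal B$, so the stable ranks agree.

(c) We prove density by induction on $n$. For $n=1$, $X\cap U_1$ is dense in the open set $U_1$ and is contained in $\mathrm{GL}_1(\mathcal A)$ by \eqref{eq:star}. Let $n\ge2$, $a\in U_n$ and $\varepsilon>0$. As $U_n$ is open, replacing the last column of $a$ by a close column $x\in X^n$ gives $a_1\in U_n$ with $\|a_1-a\|<\varepsilon/2$. The column $\phi(x)=\phi(a_1)e_n$ lies in the $\mathrm{GL}_n(\mathcal B)$-orbit of $e_n=\phi(e_n)$. By Lemma~\ref{lem:test}, $x\in\mathrm{Lc}_n(\mathcal A)$, and by the injectivity on orbit sets in (b), $x=g_1e_n$ with $g_1\in\mathrm{GL}_n(\mathcal A)$. Then $g_1^{-1}a_1e_n=e_n$,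 so by Lemma~\ref{lem:block}
\[
g_1^{-1}a_1=\begin{pmatrix}a'&0\\ r&1\end{pmatrix},
\]
and $\phi(a')\in\mathrm{GL}_{n-1}(\mathcal B)$ because $\phi(g_1^{-1}a_1)$ is invertible. Thus $a'\in U_{n-1}$, and by induction there is $a''\in\mathrm{GL}_{n-1}(\mathcal A)$ with $\|g_1\|\,\|a''-a'\|<\varepsilon/2$. The matrix $g_1\begin{pmatrix}a''&0\\ r&1\end{pmatrix}$ is invertible, within $\varepsilon/2$ of $a_1$, and within $\varepsilon$ of $a$.

Lemma~\ref{lem:approx} with $T=\phi_n$, $D=E=\mathrm M_n(\mathcal A)$, $W=U_n$ and $V=\mathrm{GL}_n(\mathcal B)$ shows that $\phi_n\colon U_n\to\mathrm{GL}_n(\mathcal B)$ is a weak homotopy equivalence. Its composition with the inclusion $\mathrm{GL}_n(\mathcal A)\subset U_n$ is one by (a). Hence the inclusion is bijective on $\pi_0$ and on all $\pi_k$, so it is a weak homotopy equivalence between open subsets of a Banach space.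
\end{proof}

\section{Proof of Theorem~\ref{thm:weak}}\label{sec:weak}

If $\psi$ is relatively spectral to $Y$, the hypothesis of Theorem~\ref{thm:weak} holds with $\varepsilon=1$, since $\|\psi(x)-1\|<1$ makes $\psi(x)$, and hence $x$, invertible. For the converse we must produce right inverses from a hypothesis on left inverses. The point is that a left inverse $y$ of $x$ has $\psi(y)$ close to $1$ as well, so the hypothesis applies a second time, to an element of $Y$ near $y$.

\begin{proof}[Proof of Theorem~\ref{thm:weak}]
Let $\varepsilon'=\frac12\min\{\varepsilon,1\}$.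

\emph{Step 1: if $x\in Y$ and $\|\psi(x)-1\|<\varepsilon'$, then $x$ is invertible in $\mathcal A$.} Put $t=\|\psi(x)-1\|<\frac12$. The Neumann series shows that $\psi(x)$ is invertible and
\[
\|\psi(x)^{-1}-1\|\le\sum_{j\ge1}t^j=\frac t{1-t}\le2t<\varepsilon.
\]
By hypothesis $yx=1$ for some $y\in\mathcal A$. Then $\psi(y)\psi(x)=1$, so $\psi(y)=\psi(x)^{-1}$ and $\|\psi(y)-1\|<\varepsilon$. Since $Y$ is dense, there is $y'\in Y$ so close to $y$ that $\|y'x-1\|<1$ and $\|\psi(y')-1\|<\varepsilon$. Then $y'x$ is invertible, $y'$ is left invertible by hypothesis, and $y'$ is right invertible because $y'\cdot x(y'x)^{-1}=1$. Hence $y'$ is invertible, and so is $x=(y')^{-1}(y'x)$.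

\emph{Step 2: if $x\in Y$ and $\psi(x)$ is invertible, then $x$ is invertible in $\mathcal A$.} As $\psi$ has dense range, $\psi(Y)$ is dense in $\mathcal B$. Choose $z\in Y$ with $\psi(z)$ so close to $\psi(x)^{-1}$ that $\|\psi(xz)-1\|<\varepsilon'$ and $\|\psi(zx)-1\|<\varepsilon'$. The elements $xz$ and $zx$ lie in $Y$, so they are invertible by Step~1. Then $x$ has the right inverse $z(xz)^{-1}$ and the left inverse $(zx)^{-1}z$.

Since $1\in Y$, Step~2 applies to $x-\lambda$ for $x\in Y$ and $\lambda\in\mathbb C$, and gives $\operatorname{sp}_{\mathcal A}(x)\subset\operatorname{sp}_{\mathcal B}(\psi(x))$. The reverse inclusion holds for every unital homomorphism.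
\end{proof}

\begin{thebibliography}{9}

\bibitem{Blackadar}
Blackadar, \emph{$K$-Theory for Operator Algebras}.

\bibitem{Palais}
R.~Palais, \emph{Homotopy theory of infinite dimensional manifolds}, Topology 5 (1966) 1--16.

\bibitem{Wood}
R.~Wood, \emph{Banach algebras and Bott periodicity}, Topology 4 (1966) 371--389.

\bibitem{Xue}
Yifeng Xue, \emph{Relatively spectral homomorphisms and $K$-injectivity}, arXiv:1005.2430 (2010).

\end{thebibliography}
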